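# Left-invariant binary $k$-networks on Lie groups, and why $S^3$ and $\mathsf{SO}(3)$ have none

## The theorems

**Theorem A.** $S^3$ and $\mathsf{SO}(3)$ admit no left-invariant binary closed $k$-network.

**Theorem B.** Let $G$ be a Lie group, $n=\dim G\ge 1$, with Lie algebra $\mathfrak g$. The following are equivalent.

(i) $G$ has a left-invariant binary closed $k$-network.

(ii) $G$ has a left-invariant binary family of closed sets such that every neighbourhood of $1$ contains a member with nonempty interior.

(iii) $\mathfrak g$ contains $n$ subalgebras of codimension $1$ whose intersection is $\{0\}$.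

**Corollary C.** A compact Lie group admits a left-invariant binary closed $k$-network if and only if its identity component is a torus (possibly trivial).

Here $S^3$ is the group of unit quaternions and $\mathsf{SO}(3)\cong S^3/\{-1,1\}$. In plain words, we ask for a supply of closed "bricks" in the group, small enough to fill any compact set inside any open set, stable under left translation, and with the property that finitely many bricks which meet two at a time all meet at once. Theorem B says that this combinatorial and topological demand is equivalent to a purely algebraic condition on the Lie algebra. No smoothness is assumed of the bricks, so the main work is to extract subalgebras from a family of arbitrary closed sets.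

The problem comes from Taras Banakh and Slawomir Turek, "The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network", arXiv:1102.4328 (2011). The following facts are known. Every compact topological group admits a binary closed $k$-network (Mills; Kubiś–Turek). Every compact abelian topological group admits one that is left-invariant, indeed invariant (Kubiś–Turek). Neither $S^3$ nor $\mathsf{SO}(3)$ admits one that is invariant under translations on both sides. Left-invariance alone is a weaker demand, and the question is whether it can be met. We use none of these facts below.

## Linked, centered, binary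

**Definition.** A family $\mathcal A$ of subsets of a set is *linked* if $A\cap B\neq\emptyset$ for all $A,B\in\mathcal A$. It is *centered* if $\bigcap\mathcal F\ne\emptyset$ for every finite subfamily $\mathcal F\subset\mathcal A$. It is *binary* if each linked subfamily of $\mathcal A$ is centered.

Taking $A=B$ in the first condition, we see that members of a linked family are nonempty. The compact intervals of $\mathbb R$ form a binary family: if $[a_1,b_1],\dots,[a_m,b_m]$ meet pairwise, then $a_i\le b_j$ for all $i,j$, so $\max_i a_i$ lies in all of them. This is Helly's theorem on the line. On the other hand, the closed discs in $\mathbb R^2$ are not binary. Place three unit discs at the vertices of an equilateral triangle of side $2$. They touch pairwise. A common point would be at distance at most $1$ from all three vertices, but the smallest disc containing the triangle has radius $2/\sqrt3>1$.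

**Definition.** A family $\mathcal A$ of subsets of a topological space $X$ is a *$k$-network* if for every open $U\subset X$ and every compact $K\subset U$ there is a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. It is a *closed* $k$-network if all its members are closed.

The compact intervals form a closed $k$-network of $\mathbb R$. The singletons do not, since a finite union of them never covers $[0,1]$. In a discrete space compact sets are finite, and there the singletons are a closed $k$-network; it is binary, because a linked family of singletons has at most one member.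

**Definition.** A family $\mathcal F$ of subsets of a group $G$ is *left-invariant* if $gF\in\mathcal F$ for all $F\in\mathcal F$, $g\in G$. It is *invariant* if moreover $Fg\in\mathcal F$ for all such $F,g$.

## Boxes in $\mathbb R^n$, arcs in the circle, and the affine group of the line

**The vector group $\mathbb R^n$.** Take all compact boxes $\prod[a_i,b_i]$ with sides parallel to the axes. Translates of boxes are boxes. Two boxes meet if and only if their projections to each axis meet, so Helly's theorem on the line, applied in each coordinate, shows that the family is binary. It is a $k$-network: cover $K$ by the interiors of small cubes centered at its points and lying in $U$, and pick a finite subcover. Condition (iii) holds with the $n$ coordinate hyperplanes.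

**The circle $\mathbb R/\mathbb Z$.** All closed arcs together are not binary: $[0,\frac13],[\frac13,\frac23],[\frac23,1]$ meet pairwise and have no common point. So take only arcs of length at most $\frac14$ (points included). If finitely many of them meet pairwise, and one is $[0,c]$ with $c\le\frac14$, then all lie in the arc $[-\frac14,c+\frac14]$, of length at most $\frac34$. That arc is a copy of an interval, and the given arcs are intervals in it, so Helly applies. Smallness removes the global topology from the problem.

**A nonabelian group.** Let $G=\{(x,y):x>0,\ y\in\mathbb R\}$ with $(a,b)(x,y)=(ax,\,ay+b)$. In the coordinates $(p,q)=(\log x,y)$, left translation by $(a,b)$ is $(p,q)\mapsto(p+\log a,\ aq+b)$. It acts on each coordinate separately, by an increasing map. So left translations carry boxes in the coordinates $(p,q)$ to boxes, and all compact boxes form a left-invariant binary closed $k$-network. (This family is not invariant: right translation by $(1,1)$ sends $(x,y)$ to $(x,x+y)$, and the image of $\{1\le x\le 2,\ 0\le y\le1\}$ is not a box.)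

In the last example the level lines of $p$ are the left cosets $(a,b)H_1$ of $H_1=\{(1,y)\}$, and the level lines of $q$ are the left cosets of $H_2=\{(x,0)\}$. The two subgroups give two subalgebras of codimension $1$ with intersection $\{0\}$.

In dimension $1$ the subalgebra $\{0\}$ satisfies (iii). In dimension $2$ every line is a subalgebra, so (iii) holds again. Dimension $3$ is the first in which (iii) can fail.

## Boxes from codimension-one subalgebras: (iii)$\Rightarrow$(i)

The affine group suggests the general construction. We recall one textbook fact.

**Frobenius' theorem (hyperplane case).** If a smooth field of tangent hyperplanes is closed under brackets of vector fields tangent to it, then near each point it is the field $\ker df$ for some smooth submersion $f$ to $\mathbb R$.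

Let $\mathfrak h_1,\dots,\mathfrak h_n\subset\mathfrak g$ be subalgebras of codimension $1$ with $\bigcap_i\mathfrak h_i=\{0\}$.

**Step 1: box coordinates.** *We produce coordinates adapted to the subalgebras.* Let $\mathcal D_i$ be the left-invariant hyperplane field with value $\mathfrak h_i$ at $1$. It is spanned by left-invariant vector fields whose brackets are again tangent to it, since $\mathfrak h_i$ is a subalgebra. By Frobenius there are smooth submersions $f_i$ near $1$ with $f_i(1)=0$ and $\ker df_i=\mathcal D_i$. At $1$ the common kernel of the $n$ functionals $df_i$ is $\bigcap\mathfrak h_i=\{0\}$, so they form a basis of $\mathfrak g^*$. Hence $f=(f_1,\dots,f_n)$ is a diffeomorphism of an open set $U_0\ni1$ onto a cube $(-R',R')^n$. For $0<s<R'$ let $Q_s=f^{-1}([-s,s]^n)$. These compact sets shrink to $\{1\}$, and $(x,y,z)\mapsto xy^{-1}z$ is continuous, so we can fix $s$ with $Q_sQ_s^{-1}Q_s\subset U_0$.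

**Step 2: nearby left translations act coordinatewise.** *We show that they send boxes to boxes.* Let $h\in Q_sQ_s^{-1}$, so $hQ_s\subset U_0$. The function $x\mapsto f_i(hx)$ is defined and smooth on a neighbourhood of $Q_s$. The kernel of its differential at $x$ is the preimage of $\mathcal D_i(hx)$ under the differential of left translation by $h$, and this is $\mathcal D_i(x)=\ker d_xf_i$ because $\mathcal D_i$ is left-invariant. Written in the coordinates $f$, on $[-s,s]^n$, the function therefore has $\partial_j=0$ for $j\ne i$, while $\partial_i$ vanishes nowhere. Slices of the cube with fixed $i$-th coordinate are convex, so the function is constant on each of them. Hence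
$$f_i(hx)=\varphi_{h,i}(f_i(x))\qquad(x\in Q_s),$$
where $\varphi_{h,i}$ is $C^1$ on $[-s,s]$ with nowhere vanishing derivative, so it is strictly monotone. If $B=f^{-1}(\prod[a_i,b_i])\subset Q_s$ is a box, then $hB\subset U_0$ and $hB=f^{-1}\bigl(\prod\varphi_{h,i}([a_i,b_i])\bigr)$, which is again a box in $U_0$.

**Step 3: the family.** *We check the three properties.* Let
$$\mathcal A=\Bigl\{gB:\ g\in G,\ B=f^{-1}\bigl(\textstyle\prod[a_i,b_i]\bigr),\ -s\le a_i\le b_i\le s\Bigr\}.$$
It is left-invariant, and its members are compact, hence closed.

*Binary.* A finite subfamily of a linked family is linked, so let $g_0B_0,\dots,g_kB_k$ be linked; we need a common point. Translating by $g_0^{-1}$, assume $g_0=1$. From $g_jB_j\cap B_0\ne\emptyset$ we get $g_j\in B_0B_j^{-1}\subset Q_sQ_s^{-1}$. By Step 2 every $g_jB_j$ is a box in $U_0$. The boxes meet pairwise, so Helly's theorem on $\mathbb R$ in each coordinate gives a common point.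

*$k$-network.* Let $K\subset U$, $K$ compact, $U$ open. For $x\in K$ choose $\varepsilon_x\in(0,s]$ with $xQ_{\varepsilon_x}\subset U$. The interiors of these sets cover $K$, so finitely many suffice. This proves (iii)$\Rightarrow$(i). $\square$

## Where boxes fail on $S^3$, and what a proof must supply

**Lemma 1.** *$S^3$ and $\mathsf{SO}(3)$ have the same Lie algebra, isomorphic to $(\mathbb R^3,\times)$, and it has no $2$-dimensional subalgebra.*

*Proof.* The groups are locally isomorphic, since $\{-1,1\}$ is discrete. The Lie algebra of $S^3$ is the space of imaginary quaternions with $[p,q]=pq-qp=2\,p\times q$, and $p\mapsto 2p$ carries it isomorphically to $(\mathbb R^3,\times)$. For linearly independent $\eta,\eta'$ the vector $\eta\times\eta'$ is nonzero and orthogonal to $\operatorname{span}(\eta,\eta')$. So no plane is closed under the bracket. $\square$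

So on $S^3$ the construction stops at its first line: there is no left-invariant plane field to which Frobenius applies, and no coordinates in which small left translations act separately on each coordinate. This is a failure of one construction only. A binary family may consist of very irregular closed sets, with no walls and no tangent planes.

One might then try to zoom in at $1$: at small scale $G$ looks like the vector space $\mathfrak g$, and a binary family there ought to look like boxes for some basis. We shall prove a version of this (Claims 1–4 below). But it cannot give a contradiction by itself. Its conclusion mentions only the vector space $\mathfrak g$, in which any basis is allowed, while the obstruction in Lemma 1 lies in the bracket, which is a second-order quantity. The missing step is to show that the direction of a wall does not jump from one basis direction to another near a given point (Claim 5); then the bracket can be read off from a commutator (Claim 6).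

The tool that replaces walls is a Lipschitz function $u$ on $G$ whose sublevel sets satisfy the Helly property. Its derivatives, which exist almost everywhere by Rademacher's theorem, play the role of conormals of walls.

## A Lipschitz function with Helly sublevel sets

**Step 1: (i)$\Rightarrow$(ii).** *We pass from the $k$-network to small members with interior.* Let $\mathcal A$ be as in (i) and $V$ a neighbourhood of $1$. Pick an open $U\ni1$ with $U^{-1}U\subset V$ and a compact neighbourhood $K\subset U$ of $1$. Take a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. A finite union of closed nowhere dense sets is nowhere dense, and $K$ has interior, so some $F\in\mathcal F$ has an interior point $p$. Then $p^{-1}F\in\mathcal A$ has nonempty interior and $p^{-1}F\subset U^{-1}U\subset V$. $\square$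

From here on $\mathcal A$ is a family as in (ii), and the goal is (iii).

**Step 2: small compact members around $1$.** *We record the form of (ii) that will be used:*

> $(*)$ Every neighbourhood $V$ of $1$ contains a compact $A\in\mathcal A$ with $1\in\operatorname{int}A$.

Shrink $V$ so that $\overline V$ is compact, and take $U$ open with $1\in U$, $U^{-1}U\subset V$. By (ii) there is $F\in\mathcal A$ with $F\subset U$ and an interior point $p$ of $F$. Then $A=p^{-1}F\in\mathcal A$, $1\in\operatorname{int}A$ and $A\subset V$. As a closed subset of $\overline V$, $A$ is compact.

**Step 3: reduction to connected $G$.** *We make measure theory and distances available.* The identity component $G_0$ is open. The members of $\mathcal A$ contained in $G_0$ form a family of closed subsets of $G_0$, left-invariant under $G_0$, binary (as a subfamily of a binary family), and satisfying (ii). Since $G_0$ has the same Lie algebra, we may assume that $G$ is connected; then $G$ is second countable.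

Fix a Euclidean norm $|\cdot|$ on $\mathfrak g$, with dual norm on $\mathfrak g^*$. Let $d$ be the distance of a right-invariant Riemannian metric, so $d(xg,yg)=d(x,y)$. Put $B_\delta=\{g: d(g,1)\le\delta\}$. The family $\mathcal A$ is invariant on the left, and right-invariance of $d$ says that a left translation moves all points equally far:
$$d(gx,x)=d(g,1).$$
A subset of $G$ is *null* if it has Lebesgue measure zero in charts. Diffeomorphisms, in particular translations, preserve null sets.

**Step 4: the class $\mathcal C$ and property (H).** *We enlarge $\mathcal A$ so that intersections are allowed, without losing Helly.* Let $\mathcal C$ be the family of all sets $\bigcap\mathcal B$, where $\mathcal B\subset\mathcal A$ contains at least one compact set. It is left-invariant. It is closed under intersections of arbitrary nonempty subfamilies, because $\bigcap_\alpha\bigcap\mathcal B_\alpha=\bigcap\bigl(\bigcup_\alpha\mathcal B_\alpha\bigr)$.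

> **(H)** If $C_1,\dots,C_m\in\mathcal C$ intersect pairwise (in particular each is nonempty), then $\bigcap_i C_i\ne\emptyset$.

Write $C_i=\bigcap\mathcal B_i$. For $A\in\mathcal B_i$, $A'\in\mathcal B_j$ (also for $i=j$) we have $A\cap A'\supset C_i\cap C_j\neq\emptyset$. So $\bigcup_i\mathcal B_i$ is linked, hence centered. It consists of closed sets with the finite intersection property, one of them compact, so its total intersection, which is $\bigcap_iC_i$, is nonempty.

**Step 5: hulls of balls and the function $u$.** *We define a function that measures how large a ball must be before its hull reaches $x$.* Let $R>0$ be such that $\exp$ is a diffeomorphism from $\{|\xi|<R\}$ onto an open set, and put $V_0=\exp\{|\xi|<R/2\}$. Since $\exp$ is injective on the larger ball, for every $\xi\neq0$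
$$\exp(T\xi)\notin V_0\quad\text{for }T=\tfrac{3R}{4|\xi|}. \tag{1}$$
By $(*)$ choose a compact $A_0\in\mathcal A$ with $1\in\operatorname{int}A_0\subset A_0\subset V_0$, and $\delta_0>0$ with $B_{\delta_0}\subset A_0$. For $0<\delta\le\delta_0$ let
$$F(\delta)=\bigcap\{A\in\mathcal A:\ B_\delta\subset A\}.$$
The set $A_0$ takes part in this intersection, so $F(\delta)\in\mathcal C$ and $1\in B_\delta\subset F(\delta)\subset A_0$. A larger $\delta$ leaves fewer sets $A$, so $F$ is increasing. Define
$$u(x)=\inf\{\delta\in(0,\delta_0]:x\in F(\delta)\}\ \text{ if }x\in F(\delta_0),\qquad u(x)=\delta_0\ \text{ otherwise}.$$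
Then $0\le u\le\delta_0$ and $u(1)=0$.

*Example.* Let $G=\mathbb R^n$, $\mathcal A$ the compact boxes, $d$ the Euclidean distance, $A_0=[-c,c]^n$ and $\delta_0\le c$. The smallest box containing the ball $B_\delta$ is $F(\delta)=[-\delta,\delta]^n$, so $u(x)=\min(\max_i|x_i|,\delta_0)$. Where $u<\delta_0$ and exactly one $|x_i|$ is maximal, with maximum nonzero, the derivative of $u$ is $\pm e_i^*$, a conormal of a wall of the cube.

**Step 6: sublevel sets lie in $\mathcal C$.** *This makes (H) applicable to $u$.* For $0\le c<\delta_0$,
$$\{u\le c\}=\bigcap_{c<\delta\le\delta_0}F(\delta)\in\mathcal C,\qquad \{u\le c\}\subset A_0. \tag{2}$$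
Indeed, if $u(x)\le c<\delta_0$, then $x\in F(\delta_0)$, and for each $\delta\in(c,\delta_0]$ there is $\delta'<\delta$ with $x\in F(\delta')\subset F(\delta)$. Conversely, if $x\in F(\delta)$ for all $\delta\in(c,\delta_0]$, then $u(x)\le\delta$ for all of them, so $u(x)\le c$.

**Step 7: $u$ is $1$-Lipschitz for $d$.** *This makes $u$ differentiable almost everywhere.* Since $d(gx,x)=d(g,1)$, it suffices to show $u(gx)\le u(x)+d(g,1)$ for all $x,g\in G$. If $u(x)+d(g,1)\ge\delta_0$, this is trivial. Otherwise take $\delta>u(x)$ with $\delta+d(g,1)\le\delta_0$. Then $x\in F(\delta)$. For $h\in B_\delta$ we have $d(gh,1)\le d(gh,h)+d(h,1)=d(g,1)+d(h,1)$, so $gB_\delta\subset B_{\delta+d(g,1)}$. By left-invariance of $\mathcal A$,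
$$gF(\delta)=\bigcap\{A\in\mathcal A:\ gB_\delta\subset A\}\subset\bigcap\{A\in\mathcal A:\ B_{\delta+d(g,1)}\subset A\}=F(\delta+d(g,1)).$$
Hence $gx\in F(\delta+d(g,1))$ and $u(gx)\le\delta+d(g,1)$. Let $\delta\downarrow u(x)$.

## The set $\Lambda$ of derivatives, and small Helly sets at every scale

In a small ball of a chart $d$ is bounded by a constant times the Euclidean distance (integrate along segments), so $u$ is locally Lipschitz in charts.

**Rademacher's theorem.** A locally Lipschitz function on an open subset of $\mathbb R^n$ is differentiable outside a null set.

Using countably many charts, $u$ is differentiable outside a null set, which we enlarge to a Borel null set $N$. At a point $b$ of differentiability define $D_bu\in\mathfrak g^*$ by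
$$u(b\exp\xi)=u(b)+D_bu(\xi)+o(|\xi|),$$
and put
$$\Lambda=\{D_bu:\ u\text{ differentiable at }b,\ D_bu\neq0\}\subset\mathfrak g^*\setminus\{0\}.$$
In the example above, $\Lambda=\{\pm e_1^*,\dots,\pm e_n^*\}$.

**Step 1: functions at $1$ with prescribed derivative.** *We move each derivative to the identity.* If $D_bu\ne0$, then $b$ is neither a minimum nor a maximum point of $u$, so $0<u(b)<\delta_0$. For each $\lambda\in\Lambda$ fix $b$ with $\lambda=D_bu$ and put $v_\lambda(x)=u(bx)-u(b)$. Then
$$v_\lambda(\exp\xi)=\lambda(\xi)+o(|\xi|),\qquad \{v_\lambda\le c\}=b^{-1}\{u\le u(b)+c\}\in\mathcal C\ \text{ for all small }|c|. \tag{3}$$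
The second part needs only $0\le u(b)+c<\delta_0$, relation (2) and left-invariance of $\mathcal C$. To first order $\{v_\lambda\le c\}$ is a half-space near $1$.

**Step 2: derivatives along one-parameter subgroups.** *We want to integrate information about $\Lambda$ along curves $x\exp(t\xi)$, although a single curve may lie in $N$.* Fix $\xi\in\mathfrak g$. The set $\{(x,t)\in G\times\mathbb R:\ x\exp(t\xi)\in N\}$ is Borel, as the preimage of a Borel set under a continuous map. For each $t$ its section is $N\exp(-t\xi)$, which is null. By Fubini's theorem, we get:

> **(F)** For almost every $x\in G$ the following holds for almost every $t$: $u$ is differentiable at $x\exp(t\xi)$, and the locally Lipschitz function $t\mapsto u(x\exp t\xi)$ has derivative $D_{x\exp t\xi}u(\xi)$ there.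

The formula for the derivative uses $x\exp((t+s)\xi)=x\exp(t\xi)\exp(s\xi)$.

**Claim 1.** *The convex cone generated by $\Lambda$ is $\mathfrak g^*$.*

*Purpose: there are enough half-spaces to enclose a neighbourhood of $1$.* If the cone is not all of $\mathfrak g^*$, choose a point $p$ outside it. Separation in finite dimensions gives $\xi\neq0$ with $\lambda(\xi)\le p(\xi)$ for all $\lambda$ in the cone, and by scaling $\lambda(\xi)\le0$ for all $\lambda\in\Lambda$. By (F), for almost every $x$ the function $t\mapsto u(x\exp t\xi)$ is locally Lipschitz with derivative $\le0$ almost everywhere, so it is nonincreasing. Sets of full measure are dense, so by continuity of $u$ this holds for all $x$. With $x=1$ we get $u(\exp T\xi)\le u(1)=0$ for all $T>0$. By (2), $\exp T\xi\in A_0\subset V_0$ for all $T>0$, which contradicts (1). $\square$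

**Step 3: the sets $K_r$.** *The Helly property yields some common point, possibly far away, whereas (3) is informative only near $1$. We construct members of $\mathcal C$ comparable to a ball of radius $r$, to be added to every configuration.* Write each of $\pm e_1,\dots,\pm e_n$, for a basis $(e_i)$ of $\mathfrak g^*$, as a nonnegative combination of elements of $\Lambda$. This gives a finite set $\lambda_1,\dots,\lambda_m\in\Lambda$ whose nonnegative combinations fill $\mathfrak g^*$. Write $v_j=v_{\lambda_j}$. For each $\xi\ne0$ some functional is positive at $\xi$, so some $\lambda_j(\xi)$ is positive. By compactness of the unit sphere there is $\kappa>0$ with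
$$\max_j\lambda_j(\xi)\ge2\kappa|\xi|\qquad\text{for all }\xi\in\mathfrak g.$$
By (3) there is $\rho\in(0,R)$ such that for $|\xi|\le\rho$ and all $j$
$$v_j(\exp\xi)\ge\lambda_j(\xi)-\kappa|\xi|,\qquad |v_j(\exp\xi)|\le L|\xi|,\qquad L:=\max_j|\lambda_j|+\kappa.$$
By $(*)$ choose a compact $E\in\mathcal A$ with $1\in\operatorname{int}E\subset E\subset\exp\{|\xi|\le\rho\}$. For small $r>0$ put
$$K_r=E\cap\bigcap_j\{v_j\le r\}\in\mathcal C.$$
Then for all small $r>0$
$$\exp\{|\xi|\le r/L\}\subset K_r\subset\exp\{|\xi|\le r/\kappa\}. \tag{4}$$
For the second inclusion, a point of $K_r\subset E$ is $\exp\xi$ with $|\xi|\le\rho$, and then $\kappa|\xi|\le\max_j\lambda_j(\xi)-\kappa|\xi|\le\max_jv_j(\exp\xi)\le r$. For the first, let $r$ be so small that $r/L\le\rho$ and $\exp\{|\xi|\le r/L\}\subset E$, which is possible since $1\in\operatorname{int}E$; then $|\xi|\le r/L$ gives $v_j(\exp\xi)\le L|\xi|\le r$.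

## The derivatives lie on $n$ lines

Suppose that in the plane three elements of $\Lambda$ satisfied $\mu_0+\mu_1+\mu_2=0$ and any two of them were independent. The half-planes $\{\mu_i\le-r\}$ meet pairwise, but have no common point, since the sum of the three inequalities would read $0\le-3r$. These are the three touching discs again, with the discs replaced by half-planes. The next claims make this precise in $G$.

**Definition.** A set of distinct elements $\mu_0,\dots,\mu_k\in\Lambda$ is a *circuit* if $\sum_i\alpha_i\mu_i=0$ for some $\alpha_i>0$ and every proper subset is linearly independent.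

For $\Lambda=\{\pm e_i^*\}$ the circuits are exactly the pairs $\{e_i^*,-e_i^*\}$.

> **(C)** Let $\lambda\in\Lambda$, let $\mu_1,\dots,\mu_k\in\Lambda$ be linearly independent, and let $\lambda+\sum_{i=1}^k\alpha_i\mu_i=0$ with all $\alpha_i>0$. Then $\lambda,\mu_1,\dots,\mu_k$ are distinct and form a circuit.

By independence, $\lambda=-\sum\alpha_i\mu_i$ is the only expression of $\lambda$ through the $\mu_i$. If $\lambda=\mu_i$, comparing coefficients gives $1=-\alpha_i<0$, which is impossible. A proper subset without $\lambda$ is independent. A proper subset with $\lambda$ omits some $\mu_i$; since $\alpha_i\ne0$, $\lambda$ is not in the span of the remaining $\mu$'s, so that subset is independent too.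

**Claim 2.** *Every circuit has exactly two elements.*

*Purpose: exclude the triangle and its higher-dimensional versions.* One element is impossible since $0\notin\Lambda$. Suppose the circuit is $\mu_0,\dots,\mu_k$ with $k\ge2$. Any two distinct elements form a proper subset, so they are independent, and there is $\xi_{ij}\in\mathfrak g$ with $\mu_i(\xi_{ij})=\mu_j(\xi_{ij})=-2$. Put $w_i=v_{\mu_i}$ and $M=L\max_{i\neq j}|\xi_{ij}|$. For small $r>0$ consider $C_i=\{w_i\le-r\}\in\mathcal C$ and $K_{Mr}\in\mathcal C$.

By (3), $w_i(\exp r\xi_{ij})=-2r+o(r)$, and likewise for $w_j$; moreover $|r\xi_{ij}|\le Mr/L$. So, using (4), $\exp(r\xi_{ij})\in C_i\cap C_j\cap K_{Mr}$ for small $r$. Hence $K_{Mr},C_0,\dots,C_k$ intersect pairwise. By (H) they have a common point, and by (4) it is $\exp\xi$ with $|\xi|\le Mr/\kappa$. Therefore errors $o(|\xi|)$ are $o(r)$, and $w_i(\exp\xi)\le-r$ gives $\mu_i(\xi)\le-r+o(r)$ for all $i$. Then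
$$0=\sum_i\alpha_i\mu_i(\xi)\le-r\sum_i\alpha_i+o(r)<0$$
for small $r$, a contradiction. $\square$

**Claim 3.** *If $\lambda\in\Lambda$, then $-\alpha\lambda\in\Lambda$ for some $\alpha>0$.*

*Purpose: every wall direction occurs with both orientations.* Carathéodory's theorem for cones says that an element of the cone generated by $\Lambda$ is a positive combination of linearly independent elements of $\Lambda$. By Claim 1 it applies to $-\lambda$: we have $-\lambda=\sum_{i=1}^k\alpha_i\lambda_i'$ with $\alpha_i>0$ and $\lambda'_i\in\Lambda$ independent, and $k\ge1$ as $\lambda\neq0$. By (C), $\{\lambda,\lambda_1',\dots,\lambda_k'\}$ is a circuit with $k+1$ elements. By Claim 2, $k=1$, and $\lambda_1'=-\alpha_1^{-1}\lambda$. $\square$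

**Claim 4.** *There is a basis $\ell_1,\dots,\ell_n$ of $\mathfrak g^*$ with $\ell_i\in\Lambda$ and $\Lambda\subset\bigcup_i\mathbb R\ell_i$.*

*Purpose: to first order, the convex sets are boxes for one fixed basis.* By Claim 1 $\Lambda$ spans $\mathfrak g^*$, so choose a basis $\ell_1,\dots,\ell_n$ in $\Lambda$. Let $\lambda=\sum a_i\ell_i\in\Lambda$ and $I=\{i:a_i\neq0\}\ne\emptyset$. For $i\in I$ some positive multiple $\mu_i$ of $-\operatorname{sgn}(a_i)\ell_i$ lies in $\Lambda$: if $a_i>0$ by Claim 3, and if $a_i<0$ take $\mu_i=\ell_i$. The $\mu_i$, $i\in I$, are linearly independent, and $\lambda+\sum_{i\in I}\beta_i\mu_i=0$ with $\beta_i>0$ defined by $\beta_i\mu_i=-a_i\ell_i$. By (C), $\{\lambda\}\cup\{\mu_i\}_{i\in I}$ is a circuit with $|I|+1$ elements. By Claim 2, $|I|=1$. $\square$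

By Claim 3, for every $j$ and every $\sigma\in\{1,-1\}$ we can fix
$$z_{j,\sigma}=v_\lambda\quad\text{with}\quad\lambda=-q\sigma\ell_j\in\Lambda\ \text{ for some } q=q_{j,\sigma}>0. \tag{5}$$

## No mixing of directions

Fix $i$, and fix $a\in G$ with $D_au=\ell_i$. If all derivatives of $u$ near $a$ were multiples of $\ell_i$, then $u$ would be constant near $a$ along the directions of $\ker\ell_i$, and a commutator would finish the proof. Claim 4 does not give this: it allows $D_bu$ to lie on $\mathbb R\ell_i$ for some $b$ near $a$ and on $\mathbb R\ell_j$ for others.

**Mixing is possible for Lipschitz functions.** In $\mathbb R^2$ let $\varepsilon_k=4^{-k-1}$ for $k\ge1$, and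
$$g_k(x,y)=2^{-k}+\varepsilon_k-2\max(|x-2^{-k}|,|y|),\qquad u_0(x,y)=\max\bigl(x,\ \sup_kg_k(x,y)\bigr).$$
The function $u_0$ is Lipschitz, as a finite supremum of uniformly Lipschitz functions. Put $m=\max(|x-2^{-k}|,|y|)$. Then $g_k-x=\varepsilon_k-2m-(x-2^{-k})\le\varepsilon_k-m$. So $g_k>x$ only inside the square $m<\varepsilon_k$ around $(2^{-k},0)$, and there $0<g_k-x\le\varepsilon_k$. These squares are disjoint, since $2^{-k}-2^{-k-1}=2^{-k-1}>\varepsilon_k+\varepsilon_{k+1}$. The points of the $k$-th square have norm at least $2^{-k}-\varepsilon_k\ge2^{-k-1}$, and $\varepsilon_k=(2^{-k-1})^2$. Hence $|u_0(x,y)-x|\le x^2+y^2$ everywhere. So $u_0$ is differentiable at $0$ with derivative $e_1^*$, and almost everywhere its derivative is one of $e_1^*,\pm2e_1^*,\pm2e_2^*$, which lie on the two coordinate lines. Yet near $(2^{-k},\varepsilon_k/4)$, where $g_k-x=\varepsilon_k/2>0$ at the point itself, the derivative is $-2e_2^*$. So derivatives on the second line occur arbitrarily close to $0$.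

Thus Helly must be used once more. At a bad point $b$, with $D_bu=t\ell_j$ and $j\ne i$, consider the set $A=\{u\le u(b)\}$, which to first order is $\{t\ell_j\le0\}$, and a slightly shifted opposite set $Q$. Near $b$ they are disjoint. If $Q$ can be chosen to meet $A$ *somewhere*, and both meet a small set $K$ at $b$, then (H) forces them to meet in $K$, a contradiction. Where could $A$ and $Q$ meet? At a definite distance from $b$, by moving in the direction in which $u$ decreases near $a$: the derivative at $a$ is $\ell_i$, which is independent of $\ell_j$.

**Claim 5.** *There is a neighbourhood $O$ of $a$ such that $D_bu\in\mathbb R\ell_i$ for every $b\in O$ at which $u$ is differentiable.*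

**Step 1: choice of $O$.** *We prepare the distant meeting points, uniformly for $b$ near $a$.* For $j\neq i$ and $\sigma=\pm1$ choose $\theta_{j,\sigma}\in\mathfrak g$ with $\ell_i(\theta_{j,\sigma})=-1$ and $\ell_j(\theta_{j,\sigma})=\sigma$. As $\tau\downarrow0$, by (5) and (3),
$$z_{j,\sigma}(\exp\tau\theta_{j,\sigma})=-q_{j,\sigma}\tau+o(\tau),\qquad u(a\exp\tau\theta_{j,\sigma})-u(a)=-\tau+o(\tau).$$
So there is one $\tau>0$ such that for all these finitely many pairs $(j,\sigma)$
$$z_{j,\sigma}(\exp\tau\theta_{j,\sigma})<0,\qquad u(a\exp\tau\theta_{j,\sigma})<u(a).$$
The number $\tau$ is now fixed. By continuity of $u$ there is an open neighbourhood $O$ of $a$ with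
$$u(b\exp\tau\theta_{j,\sigma})<u(b)\qquad\text{for all }b\in O\text{ and all }(j,\sigma). \tag{6}$$

**Step 2: three sets that meet pairwise.** *We assume a bad point and set up (H).* Suppose $u$ is differentiable at $b\in O$ and $D_bu\notin\mathbb R\ell_i$. Then $D_bu\in\Lambda$, so by Claim 4 $D_bu=t\ell_j$ with $t\neq0$ and $j\ne i$; moreover $0<u(b)<\delta_0$. Put $\sigma=\operatorname{sgn}t$, $z=z_{j,\sigma}$, $q=q_{j,\sigma}$, $\theta=\theta_{j,\sigma}$. Choose $\eta\in\mathfrak g$ with $\sigma\ell_j(\eta)=2/q$ and put $M=L|\eta|$. For small $r>0$ consider the members of $\mathcal C$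
$$A=\{u\le u(b)\},\qquad K=bK_{Mr},\qquad Q=b\{z\le-r\}.$$
They meet pairwise for small $r$:

* $b\in A\cap K$, since $1\in K_{Mr}$.
* $b\exp(r\eta)\in K\cap Q$, since $|r\eta|=Mr/L$ and (4) applies, and since $z(\exp r\eta)=-q\sigma\ell_j(r\eta)+o(r)=-2r+o(r)$.
* $b\exp(\tau\theta)\in A\cap Q$, by (6) and as soon as $r\le-z(\exp\tau\theta)$, a fixed positive number.

**Step 3: the contradiction.** *We look at the common point near $b$.* By (H) there is a point in $A\cap K\cap Q$, and by (4) it is $b\exp\xi$ with $|\xi|\le Mr/\kappa$. From $z(\exp\xi)\le-r$ we get $-q\sigma\ell_j(\xi)\le-r+o(r)$, that is, $\sigma\ell_j(\xi)\ge r/q-o(r)$. From $u(b\exp\xi)\le u(b)$ we get $t\ell_j(\xi)\le o(r)$, that is, $\sigma\ell_j(\xi)\le o(r)$. For small $r$ these are incompatible. $\square$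

(If $n=1$ there are no pairs $(j,\sigma)$, and the claim is contained in Claim 4.)

## The kernels are subalgebras

**Claim 6.** *$\mathfrak h_i:=\ker\ell_i$ is a subalgebra of $\mathfrak g$.*

**Step 1: $u$ is constant along $\ker\ell_i$ near $a$.** *We integrate Claim 5.* Let $\eta,\eta'\in\mathfrak h_i$, and let $O$ be the open set of Claim 5. Choose an open neighbourhood $O'$ of $a$ and $t_0>0$ with $x\exp(t\zeta)\in O$ for $x\in O'$, $|t|\le t_0$, $\zeta\in\{\eta,\eta'\}$. At every differentiability point $y\in O$ the functional $D_yu$ is a multiple of $\ell_i$, so $D_yu(\zeta)=0$. By (F), for almost every $x\in O'$ the Lipschitz function $t\mapsto u(x\exp t\zeta)$ has derivative $0$ almost everywhere on $[-t_0,t_0]$, hence is constant there. By continuity of $u$ this holds for all $x\in O'$.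

**Step 2: the commutator.** *We detect the bracket at second order.* Apply Step 1 four times, starting at $a$, with $t$ so small that all intermediate points lie in $O'$:
$$u\bigl(a\exp(t\eta)\exp(t\eta')\exp(-t\eta)\exp(-t\eta')\bigr)=u(a).$$
The product of exponentials equals $\exp(t^2[\eta,\eta']+O(t^3))$, by the standard commutator formula in a Lie group. Since $u$ is differentiable at $a$ with $D_au=\ell_i$, the left side is $u(a)+t^2\ell_i([\eta,\eta'])+o(t^2)$. Hence $\ell_i([\eta,\eta'])=0$, so $[\eta,\eta']\in\mathfrak h_i$. $\square$

**End of the proof of Theorem B.** The index $i$ was arbitrary, so $\mathfrak h_1,\dots,\mathfrak h_n$ are subalgebras of codimension $1$. Since $\ell_1,\dots,\ell_n$ is a basis of $\mathfrak g^*$, $\bigcap_i\mathfrak h_i=\{0\}$. This proves (ii)$\Rightarrow$(iii). Together with (i)$\Rightarrow$(ii) and (iii)$\Rightarrow$(i), proved above, Theorem B follows. $\blacksquare$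

## $S^3$, $\mathsf{SO}(3)$ and other compact groups

**Proof of Theorem A.** If $S^3$ or $\mathsf{SO}(3)$ had a left-invariant binary closed $k$-network, then by (i)$\Rightarrow$(ii) and Claim 6 its Lie algebra would have the $2$-dimensional subalgebra $\ker\ell_1$. This contradicts Lemma 1. $\blacksquare$

The proof uses only (ii). So these groups do not even have a left-invariant binary family of closed sets containing arbitrarily small members with nonempty interior, that is, a family as in (ii).

**Proof of Corollary C.** If $\dim G=0$, the compact group $G$ is finite, its identity component is trivial, and the singletons form a left-invariant binary closed $k$-network. Let $n=\dim G\ge1$. Since $G$ is compact, there is an $\operatorname{Ad}$-invariant inner product on $\mathfrak g$, so each $\operatorname{ad}\eta$ is skew-symmetric.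

*A codimension-one subalgebra has a central normal.* Let $\mathfrak h$ be such a subalgebra with unit normal $\nu$. For $\eta,\eta'\in\mathfrak h$,
$$\langle[\eta,\nu],\eta'\rangle=-\langle\nu,[\eta,\eta']\rangle=0,\qquad\langle[\eta,\nu],\nu\rangle=0,$$
the first because $[\eta,\eta']\in\mathfrak h$, the second by skew-symmetry. So $[\eta,\nu]$ is orthogonal to $\mathfrak h$ and to $\nu$, hence $[\mathfrak h,\nu]=0$. Also $[\nu,\nu]=0$, so $\nu$ is central.

*Conclusion.* If $G$ has such a $k$-network, then (iii) holds by Theorem B. The normals $\nu_1,\dots,\nu_n$ of the $n$ subalgebras are central, and they span $\mathfrak g$ because $\bigcap\mathfrak h_i=\{0\}$. Hence $\mathfrak g$ is abelian, and $G_0$ is a compact connected abelian Lie group, that is, a torus. Conversely, if $G_0$ is a torus, then $\mathfrak g$ is abelian and every hyperplane is a subalgebra, so the coordinate hyperplanes of a basis give (iii), and Theorem B gives (i). $\blacksquare$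

## Two noncompact groups of dimension three

**$SL(2,\mathbb R)$ has such a $k$-network.** So compactness is essential in Corollary C. For a line $P\subset\mathbb R^2$ the stabilizer $\{X\in\mathfrak{sl}(2,\mathbb R):XP\subset P\}$ is a $2$-dimensional subalgebra (for $P=\mathbb R e_1$ it consists of the upper triangular traceless matrices, and the other stabilizers are conjugate to it). Take three distinct lines. A matrix that preserves all three has three distinct eigenlines in the plane, so it is scalar; being traceless, it is $0$. Thus (iii) holds.

**The Heisenberg group has none.** Let $\mathfrak g$ be the $3$-dimensional Heisenberg algebra, with basis $X,Y,Z$, $[X,Y]=Z$ and center $\mathfrak z=\mathbb RZ$. Let $\mathfrak h$ be a $2$-dimensional subalgebra that does not contain $\mathfrak z$. Then $\mathfrak h\cap\mathfrak z=\{0\}$, so $\mathfrak h$ maps onto the $2$-dimensional quotient $\mathfrak g/\mathfrak z$. For a basis $\eta,\eta'$ of $\mathfrak h$, the bracket $[\eta,\eta']$ is then a nonzero multiple of $Z$, and it lies in $\mathfrak h$, a contradiction. So every $2$-dimensional subalgebra contains $\mathfrak z$, and no three of them have intersection $\{0\}$.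 Hence (iii) fails.
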